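# Nilpotent products of capable groups

## 1. Direct sums, and the commutators that a nilpotent product adds

**Definition.** A group $G$ is *capable* if there is a group $H$ with $G\cong H/Z(H)$; equivalently, $G$ is isomorphic to the group of inner automorphisms of some group $H$.

For example, $\mathbb Z/2\oplus\mathbb Z/2$ is capable: it is the dihedral group of order 8 modulo its center. A nontrivial cyclic group is never capable: if $H/Z(H)$ is generated by the image of $h$, then every element of $H$ has the form $h^nz$ with $z\in Z(H)$, so $H$ is abelian and $H/Z(H)$ is trivial.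

We start with the easy fact about direct sums.

**Proposition 1.** If $A$ and $B$ are capable, so is $A\times B$ (written $A\oplus B$ when $A,B$ are abelian).

**Proof.** Let $A\cong H_1/Z(H_1)$ and $B\cong H_2/Z(H_2)$. An element $(h_1,h_2)$ of $H_1\times H_2$ is central exactly when each $h_i$ is central in $H_i$. So $(H_1\times H_2)/Z(H_1\times H_2)\cong A\times B$. $\square$

For abelian groups the direct sum is the first of a family of products. Let $\gamma_1(G)=G$ and $\gamma_{n+1}(G)=[\gamma_n(G),G]$, and let $\mathfrak N_k$ be the variety of nilpotent groups of class at most $k$, that is, groups with $\gamma_{k+1}(G)=1$.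

**Definition.** For $G,K\in\mathfrak N_k$ the *$k$-nilpotent product* is
$$G\amalg^{\mathfrak N_k}K=(G*K)/\gamma_{k+1}(G*K).$$

For $k=1$ this is $G\oplus K$. For $k\ge2$ it contains commutators $[g,h]$ with $g\in G$, $h\in K$ which need not vanish, so it is usually larger than $G\times K$.

**Example 1.** Let $G=\langle a\rangle$, $K=\langle b\rangle$ have order 2. Then $G*K$ is the infinite dihedral group. Put $r=ab$. Then $[a,b]=abab=r^2$ and $r^a=r^b=ba=r^{-1}$, so $[r^m,a]=[r^m,b]=r^{-2m}$, and hence $\gamma_n(G*K)=\langle r^{2^{n-1}}\rangle$ for $n\ge2$. So $G\amalg^{\mathfrak N_k}K$ is the dihedral group of order $2^{k+1}$ (for $k=1$, this is $\mathbb Z/2\oplus\mathbb Z/2$). It is the dihedral group of order $2^{k+2}$ modulo its center, so it is capable, although $G$ and $K$ are not.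

The question, from Arturo Magidin, "Capability of certain nilpotent products of cyclic groups", arXiv:math/0307345 (2003), is: *if $G,K\in\mathfrak N_k$ are capable, is $G\amalg^{\mathfrak N_k}K$ capable?* Proposition 1 says yes for $k=1$. What changes for larger $k$ is that the witness $H_1\times H_2$ is useless, because no quotient map from it onto $G\times K$ sees the commutators $[g,h]$. The answer splits.

**Theorem 2.** Let $k\in\{1,2\}$. If $G,K\in\mathfrak N_k$ are capable, then $G\amalg^{\mathfrak N_k}K$ is capable.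

**Theorem 3.** Let $k\ge3$ and let $p>k+1$ be a prime. There are capable finite $p$-groups $G,K\in\mathfrak N_k$ such that $G\amalg^{\mathfrak N_k}K$ is not capable.

So the values of $k$ with a positive answer are exactly $1$ and $2$.

**Conventions.** We write $[a,b]=a^{-1}b^{-1}ab$ and $a^b=b^{-1}ab$; longer commutators are left-normed. For $G,K\in\mathfrak N_k$,
$$\Gamma=G*K,\qquad P=\Gamma/\gamma_{k+1}(\Gamma),\qquad Q=\Gamma/\gamma_{k+2}(\Gamma),\qquad D=[G,K].$$
Rings are associative, tensor products are over $\mathbb Z$, and a product such as $I\otimes J$ written inside a larger tensor product means its image there. We use three standard facts.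

* $D$ is generated by the $[g,h]$ with $g\in G$, $h\in K$, and $D=\ker(\Gamma\to G\times K)$. Indeed
$$[gg_1,h]=[g,h]^{g_1}[g_1,h],\qquad [g,hh_1]=[g,h_1][g,h]^{h_1}, \tag{1}$$
so conjugates of $[g,h]$ by elements of $G$ or of $K$ are again products of such commutators and their inverses. The subgroup they generate is therefore normal, and modulo it $G$ and $K$ commute, so the quotient is $G\times K$.
* If $\alpha:\tilde G\to G$ and $\beta:\tilde K\to K$ are surjective, the kernel of $\tilde G*\tilde K\to G*K$ is the normal closure of $\ker\alpha\cup\ker\beta$, because the quotient by that normal closure has the universal property of $G*K$.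
* If $I\le A$, $J\le B$ are subgroups of abelian groups, the kernel of $A\otimes B\to(A/I)\otimes(B/J)$ is $I\otimes B+A\otimes J$ (images in $A\otimes B$).

## 2. Elements of $[G,K]$ that become central too early

To repair the proof of Proposition 1, replace $H_1\times H_2$ by something that contains cross commutators. The natural witness is the free product $H_1*H_2$, cut down so that $Z(H_1)$ and $Z(H_2)$ become central and the class becomes $k+1$. Its center contains everything we want to divide out. The attempt stops exactly if the center is too big: there may be an element $c\in[G,K]$, not in $\gamma_{k+1}(\Gamma)$, which commutes with everything modulo $\gamma_{k+2}(\Gamma)$. Such a $c$ turns out to ruin not only this witness but every witness.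

**Proposition 4.** Let $G,K\in\mathfrak N_k$.

(i) If there is $c\in D\setminus\gamma_{k+1}(\Gamma)$ with $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$, then $P=G\amalg^{\mathfrak N_k}K$ is not capable.

(ii) If there is no such $c$, and $G,K$ are capable, then $P$ is capable.

So for capable $G,K\in\mathfrak N_k$ the group $P$ is capable if and only if every $c\in[G,K]$ with $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$ lies in $\gamma_{k+1}(\Gamma)$.

**Proof of (i).** *Purpose: given any central extension of $P$, lift $c$ to a central element outside the kernel.* Let $\pi:E\to P$ be any surjection with kernel $Z\le Z(E)$. We show $Z\ne Z(E)$; then $P\not\cong H/Z(H)$ for every $H$. Since $E/Z$ has class at most $k$, we have $\gamma_{k+1}(E)\le Z$ and $\gamma_{k+2}(E)=1$.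

The maps $\Gamma\to G$ (killing $K$) and $\Gamma\to K$ (killing $G$) factor through $P$ because $G,K$ have class at most $k$. So $G$ and $K$ embed in $P$. Put $\tilde G=\pi^{-1}(G)$, $\tilde K=\pi^{-1}(K)$, $\tilde\Gamma=\tilde G*\tilde K$. There are natural maps
$$\sigma:\tilde\Gamma\to E,\qquad \lambda:\tilde\Gamma\to\Gamma .$$
Both are surjective: $\lambda$ clearly, and $\sigma$ because $G,K$ generate $P$ and $\tilde G,\tilde K$ contain $Z$. The map $\pi\sigma$ equals $\lambda$ followed by $\Gamma\to P$.

Let $Z_1\le\tilde G$ and $Z_2\le\tilde K$ be the two copies of $Z$ in $\tilde\Gamma$, and let $C$ be the normal closure of all $[z,g]$ with $z\in Z_1\cup Z_2$, $g\in\tilde\Gamma$. The kernel of $\lambda$ is the normal closure of $Z_1\cup Z_2$. It contains $C$, and modulo $C$ the subgroups $Z_1,Z_2$ are central, so $\ker\lambda=Z_1Z_2C$. Also $\sigma(C)=1$, because $Z$ is central in $E$, and $\sigma(\gamma_{k+2}(\tilde\Gamma))=1$.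

Choose $\hat c\in[\tilde G,\tilde K]$ with $\lambda(\hat c)=c$, and let $g\in\tilde\Gamma$. Then $\lambda([\hat c,g])\in\gamma_{k+2}(\Gamma)=\lambda(\gamma_{k+2}(\tilde\Gamma))$, so
$$[\hat c,g]=z_1z_2m,\qquad z_i\in Z_i,\quad m\in C\,\gamma_{k+2}(\tilde\Gamma).$$
Project this to $\tilde G\times\tilde K$. The left side goes to $1$, since $\hat c\in[\tilde G,\tilde K]$ does. The subgroup $C$ goes to $1$, because $Z$ is central in $\tilde G$ and in $\tilde K$. And $\gamma_{k+2}(\tilde\Gamma)$ goes to $1$, because $\tilde G,\tilde K\le E$ have class at most $k+1$. Hence $(z_1,z_2)=1$. So $[\hat c,g]\in C\gamma_{k+2}(\tilde\Gamma)$ and $[\sigma(\hat c),\sigma(g)]=1$. As $\sigma$ is surjective, $\sigma(\hat c)\in Z(E)$. But $\pi(\sigma(\hat c))$ is the image of $c$ in $P$, which is not $1$ because $c\notin\gamma_{k+1}(\Gamma)$. So $\sigma(\hat c)\in Z(E)\setminus Z$.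

**Proof of (ii).** *Purpose: compute the center of the natural witness.* Let $G=H_1/Z(H_1)$, $K=H_2/Z(H_2)$. Then $H_1,H_2\in\mathfrak N_{k+1}$. Let $C$ be the normal closure in $H_1*H_2$ of all commutators of elements of $Z(H_1)\cup Z(H_2)$ with elements of $H_1*H_2$, and put
$$E=(H_1*H_2)/C\,\gamma_{k+2}(H_1*H_2).$$
Both $C$ and $\gamma_{k+2}(H_1*H_2)$ die in $H_1\times H_2$, so $E$ maps onto $H_1\times H_2$. Write $Z_i$ for the image of $Z(H_i)$ in $E$; it is central. Dividing $H_1*H_2$ by the normal closure of $Z(H_1)\cup Z(H_2)$ gives $\Gamma$, so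
$$E/Z_1Z_2\cong Q,\qquad E/Z_1Z_2\gamma_{k+1}(E)\cong Q/\gamma_{k+1}(Q)\cong P .$$
It remains to show $Z(E)=Z_1Z_2\gamma_{k+1}(E)$. The inclusion "$\supseteq$" holds since $\gamma_{k+2}(E)=1$.

Let $e\in Z(E)$. Its image in $H_1\times H_2$ is central, so lies in $Z(H_1)\times Z(H_2)$. After multiplying $e$ by an element of $Z_1Z_2$ we may assume that $e\mapsto1\in H_1\times H_2$. Then the image of $e$ in $Q$ is central and goes to $1$ in $G\times K$. The kernel of $Q\to G\times K$ is $D/\gamma_{k+2}(\Gamma)$ (note $\gamma_{k+2}(\Gamma)\subseteq D$, as $G\times K$ has class at most $k$). So the image of $e$ in $Q$ is the image of some $c\in D$ with $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$. By hypothesis $c\in\gamma_{k+1}(\Gamma)$. So the image of $e$ lies in $\gamma_{k+1}(Q)$, and $e\in\gamma_{k+1}(E)Z_1Z_2$. Thus $P\cong E/Z(E)$. $\square$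

**Example 1, continued.** Here $D=\langle r^2\rangle$. For $c=r^{2m}$ we have $[c,a]=[c,b]=r^{-4m}$. So $[c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)=\langle r^{2^{k+1}}\rangle$ forces $2^{k+1}\mid 4m$, that is, $2^k\mid 2m$, that is, $c\in\gamma_{k+1}(\Gamma)$. There is no obstructing element, for any $k$.

For $k=1$ we have $D\subseteq\gamma_2(\Gamma)$, so no obstructing element exists: this is Proposition 1 again. For $k\ge2$ we must decide whether a given element of $D$ lies in $\gamma_{k+1}(\Gamma)$. For that we need a computable test.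

## 3. Triangular matrices that see $[U,U']$

The aim is a homomorphism from a free product to a matrix group which sends $[g,h]$ to something like $(g-1)\otimes(h-1)$, and which sends the lower central series into an explicit filtration.

Let $N,N'$ be rings without unit, and let $N^0=\mathbb Z\oplus N$, $N'^0=\mathbb Z\oplus N'$ be the unital rings obtained from them. Let $U\subseteq1+N$ and $U'\subseteq 1+N'$ be groups of units. Consider the ring
$$T=\begin{pmatrix}N^0&N^0\otimes N'^0\\0&N'^0\end{pmatrix},\qquad (a,\mu,b)(a_1,\mu_1,b_1)=(aa_1,\;a\mu_1+\mu b_1,\;bb_1),$$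
and put
$$\rho(g)=(g,0,1)\quad(g\in U),\qquad\rho(h)=(1,\,-1\otimes(h-1),\,h)\quad(h\in U').$$

**Step 1: $\rho$ is a homomorphism on $U*U'$.** On $U$ this is clear. On $U'$ the middle entry of $\rho(h)\rho(h_1)$ is $-1\otimes(h_1-1)-1\otimes(h-1)h_1=-1\otimes(hh_1-1)$, as required. So $\rho$ extends to $U*U'$.

**Step 2: a filtration that controls the lower central series.** For $n\ge1$ let
$$V_n=\sum_{\substack{i\ge0,\;j\ge1\\ i+j\ge n}}N^i\otimes N'^j,\qquad J_n=\{(a,\mu,b):a\in N^n,\ \mu\in V_n,\ b\in N'^n\}.$$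
These are decreasing in $n$. Since $N^nV_m\subseteq V_{n+m}$ and $V_nN'^m\subseteq V_{n+m}$, we get $J_nJ_m\subseteq J_{n+m}$. Moreover $\rho(g)-1=(g-1,0,0)$ and $\rho(h)-1=(0,-1\otimes(h-1),h-1)$ lie in $J_1$, so $\rho(U*U')\subseteq 1+J_1$.

**Lemma 5.** If $\mathcal U\subseteq1+J_1$ is a group under multiplication, then $\gamma_n(\mathcal U)\subseteq1+J_n$ for all $n\ge1$. In particular
$$\rho(\gamma_n(U*U'))\subseteq1+J_n. \tag{2}$$

**Proof.** For $1+s,1+t\in\mathcal U$ we have $(1+s)(1+t)-(1+t)(1+s)=st-ts$, hence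
$$[1+s,1+t]-1=(1+s)^{-1}(1+t)^{-1}(st-ts). \tag{3}$$
The set $\mathcal U\cap(1+J_n)$ is a subgroup: it is closed under products, and if $s\in J_n$ then $(1+s)^{-1}=1-(1+s)^{-1}s\in1+J_n$, because $(1+s)^{-1}\in1+J_1$ and $J_1J_n\subseteq J_n$. Now induct on $n$. The case $n=1$ is the hypothesis. If $1+s\in\gamma_n(\mathcal U)\subseteq 1+J_n$ and $1+t\in\mathcal U$, then $st-ts\in J_{n+1}$. By (3), $[1+s,1+t]\in1+J_{n+1}$. Such commutators generate $\gamma_{n+1}(\mathcal U)$. $\square$

**Step 3: the images of commutators.** Write $\mu E$ for $(0,\mu,0)$. For $g\in U$, $h\in U'$ let $s=\rho(g)-1$ and $t=\rho(h)-1$. Then $st=-\big((g-1)\otimes(h-1)\big)E$ and $ts=0$. Left multiplication by $\rho(h)^{-1}$ fixes every $\mu E$, and left multiplication by $\rho(g)^{-1}$ sends $\mu E$ to $g^{-1}\mu E$. So (3) gives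
$$\rho([g,h])=1-\big(g^{-1}(g-1)\otimes(h-1)\big)E. \tag{4}$$
Since $N$ and $N'$ are additive summands of $N^0$ and $N'^0$, the group $N\otimes N'$ is a summand of $N^0\otimes N'^0$. Since $(1+\mu E)(1+\mu'E)=1+(\mu+\mu')E$, we get for $D=[U,U']$ a homomorphism
$$\theta:D\to N\otimes N',\qquad\rho(d)=1+\theta(d)E .$$
From $\rho(g)^{-1}\mu E\,\rho(g)=g^{-1}\mu E$ and $\rho(h)^{-1}\mu E\,\rho(h)=\mu hE$, and $[d,g]=d^{-1}d^g$, we read off
$$\theta([d,g])=(g^{-1}-1)\theta(d)\quad(g\in U),\qquad \theta([d,h])=\theta(d)(h-1)\quad(h\in U'). \tag{5}$$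

**Step 4: what $\theta$ does to $\gamma_n$.** Put
$$F_n=\sum_{\substack{i,j\ge1\\ i+j\ge n}}N^i\otimes N'^j\subseteq N\otimes N'.$$
We claim that
$$\theta(D\cap\gamma_n(U*U'))\subseteq F_n\qquad(n\ge1). \tag{6}$$
In $V_n$ the terms with $i=0$ are $N^0\otimes N'^j=1\otimes N'^j+N\otimes N'^j$ with $j\ge n$, and $N\otimes N'^j\subseteq F_n$. So $V_n=F_n+1\otimes N'^n$. As $N^0\otimes N'^0=(1\otimes N'^0)\oplus(N\otimes N'^0)$ and $F_n\subseteq N\otimes N'^0$, this gives $V_n\cap(N\otimes N'^0)=F_n$, so $V_n\cap(N\otimes N')=F_n$. Now (6) follows from (2).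

**Example 2.** Take $U=\{1,a\}$, $U'=\{1,b\}$ of order 2 in their integral group rings, with $N=\mathbb Z\alpha$, $\alpha=a-1$, and $N'=\mathbb Z\beta$, $\beta=b-1$. From $(1+\alpha)^2=1$ we get $\alpha^2=-2\alpha$, and likewise $\beta^2=-2\beta$. So $N\otimes N'=\mathbb Z\,\alpha\otimes\beta$ and $F_n=2^{n-2}\mathbb Z\,\alpha\otimes\beta$ for $n\ge2$. Since $a^{-1}\alpha=(1+\alpha)\alpha=-\alpha$, (4) gives $\theta([a,b])=\alpha\otimes\beta$. By Example 1, $\gamma_n$ is generated by $[a,b]^{2^{n-2}}$, and $\theta$ maps it exactly onto $F_n$.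

## 4. Products in $\mathfrak N_2$

We have already settled $k=1$. For $k=2$, Proposition 4(ii) reduces Theorem 2 to the following.

**Proposition 6.** Let $G,K$ be any groups, $\Gamma=G*K$, $c\in[G,K]$ and $[c,\Gamma]\subseteq\gamma_4(\Gamma)$. Then $c\in\gamma_3(\Gamma)$.

Suppose $c\notin\gamma_3(\Gamma)$, and write $c=\prod[g_i,h_i]^{\pm1}$. By (1), $g\otimes h\mapsto[g,h]\gamma_3(\Gamma)$ is a well-defined homomorphism $G^{ab}\otimes K^{ab}\to\gamma_2(\Gamma)/\gamma_3(\Gamma)$. It sends
$$\bar c=\sum\pm\bar g_i\otimes\bar h_i\in G^{ab}\otimes K^{ab}$$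
to $c\,\gamma_3(\Gamma)\neq1$. So $\bar c\ne0$. The plan is to multiply $\theta(c)$ by some $a-1$ or $b-1$ and to see that the result is not in $F_4$. The difficulty is that $\bar c$ is a sum of many tensors over arbitrary abelian groups. We first shrink the groups as far as $\bar c$ allows; this will make $\bar c$ a pure tensor.

**Step 1: passing to minimal abelian quotients.** Consider the subgroups $X\le G^{ab}$ such that $\bar c$ is nonzero in $(G^{ab}/X)\otimes K^{ab}$. The subgroup $0$ is one of them. They are closed under unions of nonempty chains: tensor products commute with direct limits, so if $\bar c$ vanished in $(G^{ab}/\bigcup X_\iota)\otimes K^{ab}$, it would vanish in some $(G^{ab}/X_\iota)\otimes K^{ab}$. By Zorn's lemma there is a maximal one, $X_0$; put $A=G^{ab}/X_0$. In the same way choose $Y_0\le K^{ab}$ maximal such that $\bar c\neq0$ in $A\otimes(K^{ab}/Y_0)$, and put $B=K^{ab}/Y_0$.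

Now $\bar c\neq0$ in $A\otimes B$. It becomes $0$ in $(A/X)\otimes B$ for every $0\ne X\le A$: by maximality of $X_0$ it is already $0$ in $(A/X)\otimes K^{ab}$. It becomes $0$ in $A\otimes(B/Y)$ for every $0\ne Y\le B$. By right exactness of the tensor product we get *minimality*:
$$\bar c\in\operatorname{im}(X\otimes B\to A\otimes B)\quad\text{and}\quad\bar c\in\operatorname{im}(A\otimes Y\to A\otimes B)\quad\text{for all }0\ne X\le A,\ 0\neq Y\le B. \tag{7}$$
Replace $c$ by its image in $A*B$. It is the product of the commutators $[\bar g_i,\bar h_i]^{\pm1}$, and $[c,A*B]\subseteq\gamma_4(A*B)$ because $\Gamma\to A*B$ is surjective.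

**Step 2: the list of possible $A$ and $B$.** The group $A$ is nonzero. It is indecomposable: if $A=A_1\oplus A_2$ with both summands nonzero, then $\bar c$ has a nonzero component in some $A_i\otimes B$, and $A_i$ is a quotient of $A$ by a nonzero subgroup, against minimality. The same holds for $B$. We use a classical theorem (Kulikov; see Fuchs, *Infinite Abelian Groups I*, §27): an abelian group that is not torsion-free has a nonzero cocyclic direct summand, that is, a summand $\mathbb Z/p^n$ with $n\ge1$ or $\mathbb Z(p^\infty)$. So each of $A,B$ is $\mathbb Z/p^n$ with $n\ge1$, or $\mathbb Z(p^\infty)$, or nonzero torsion-free.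

**Step 3: translation into augmentation ideals.** Apply Section 3 with $U=A$, $U'=B$, and $N=\Delta_A$, $N'=\Delta_B$ the augmentation ideals of $\mathbb ZA$, $\mathbb ZB$. Recall that $\Delta_A/\Delta_A^2\cong A$ by $a-1\mapsto a$. Since $F_3=\Delta_A^2\otimes\Delta_B+\Delta_A\otimes\Delta_B^2$,
$$(\Delta_A\otimes\Delta_B)/F_3=(\Delta_A/\Delta_A^2)\otimes(\Delta_B/\Delta_B^2)=A\otimes B.$$
From now on write $\theta:=-\theta(c)\in\Delta_A\otimes\Delta_B$. By (4), and $g^{-1}(g-1)\equiv g-1$ mod $\Delta_A^2$, the image of $\theta$ in $A\otimes B$ is $\bar c$. By (5) and (6) with $n=4$ (letting $a^{-1}$ run through $A$),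
$$(a-1)\theta\in F_4\quad\text{and}\quad\theta(b-1)\in F_4\qquad\text{for all }a\in A,\ b\in B. \tag{8}$$
Also $(a-1)F_3\subseteq F_4$ and $F_3(b-1)\subseteq F_4$, so in (8) only $\theta$ modulo $F_3$, that is, only $\bar c$, matters. The situation is symmetric in $A$ and $B$. We contradict (8) in each case.

**Step 4: the second layer for torsion-free groups.** For torsion-free $A$ we have $\Delta_A^2/\Delta_A^3\cong S^2A$, with $(a-1)(a'-1)$ corresponding to $aa'$. If $A$ is free abelian on $x_1,\dots,x_r$, then $\mathbb ZA=\mathbb Z[x_1^{\pm1},\dots,x_r^{\pm1}]$, and $\Delta_A$ is generated by the $t_i=x_i-1$. In $\mathbb Z[t_1,\dots,t_r]/(t_1,\dots,t_r)^n$ the elements $1+t_i$ are already invertible, so this ring is $\mathbb ZA/\Delta_A^n$. Hence $\Delta_A^2/\Delta_A^3$ is free on the monomials of degree 2, which is $S^2A$. In general $A$ is the direct limit of its finitely generated subgroups, which are free, and both sides commute with this limit. In particular $S^2A$ is a direct limit of free groups, so it is torsion-free,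 that is, flat.

**Case 1: $A$ and $B$ torsion-free.** Tensoring with the flat group $B$ gives an exact sequence
$$0\to S^2A\otimes B\to(\Delta_A/\Delta_A^3)\otimes B\to A\otimes B\to0.$$
Take $0\neq x\in A$. By (7) with $X=\langle x\rangle$, $\bar c=x\otimes b$ for some $b\in B$, and $b\ne0$. So $\theta\equiv(x-1)\otimes(b-1)$ mod $F_3$, and $(x-1)\theta\equiv(x-1)^2\otimes(b-1)$ mod $F_4$. The map
$$\Delta_A\otimes\Delta_B\to(\Delta_A/\Delta_A^3)\otimes(\Delta_B/\Delta_B^2)$$
kills $F_4$, since $i+j\ge4$ forces $i\ge3$ or $j\ge2$. It sends $(x-1)\theta$ to $x^2\otimes b\in S^2A\otimes B$. This is nonzero, because its image in $S^2(A\otimes\mathbb Q)\otimes_{\mathbb Q}(B\otimes\mathbb Q)$ is nonzero: there $x$ and $b$ are nonzero vectors. This contradicts (8).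

**Case 2: $A=\mathbb Z(p^\infty)$, $B$ torsion-free (or symmetrically).** Let $x\in A$ have order $p$. By (7), $\bar c=x\otimes b$. Here $b\notin pB$, because $x\otimes pB=0$ and $\bar c\neq0$. The map
$$\Delta_A\otimes\Delta_B\to(\Delta_A/\Delta_A^2)\otimes(\Delta_B/\Delta_B^3)=A\otimes(\Delta_B/\Delta_B^3)$$
kills $F_4$, since $i+j\ge4$ forces $i\ge2$ or $j\ge3$. The subgroup $S^2B=\Delta_B^2/\Delta_B^3$ has quotient $B$ in $\Delta_B/\Delta_B^3$, and $\operatorname{Tor}(A,B)=0$, so $A\otimes S^2B$ embeds in the target. As $\theta\equiv(x-1)\otimes(b-1)$ mod $F_3$, the element $\theta(b-1)$ goes to $x\otimes b^2\in A\otimes S^2B$. Since $S^2B$ is flat, the inclusion $\langle x\rangle\cong\mathbb Z/p\subseteq A$ gives an embedding of $\mathbb Z/p\otimes S^2B=S^2_{\mathbb F_p}(B/pB)$ into $A\otimes S^2B$, and $x\otimes b^2$ is the image of $\bar b^2$. Since $\bar b\ne0$ in $B/pB$, and the symmetric algebra of a vector space is a domain, $\bar b^2\neq0$. This contradicts (8).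

**Case 3: $A=\mathbb Z/p^n$, $B$ torsion-free (or symmetrically).** Then $Y=p^nB\neq0$, and $A\otimes B\to A\otimes(B/Y)$ is an isomorphism. So $\bar c$ survives in a proper quotient, against minimality.

**Case 4: $A$ and $B$ both torsion.** We have $\mathbb Z(p^\infty)\otimes(\text{torsion})=0$, and $\mathbb Z/p^n\otimes\mathbb Z/p'^m=0$ for primes $p\ne p'$. So $A=\mathbb Z/p^n$ and $B=\mathbb Z/p^m$ with the same $p$. If $n>m$, then $X=p^mA\ne0$ and $A\otimes B\to(A/X)\otimes B$ is an isomorphism, against minimality. By symmetry $n=m$. Put $q=p^n$ and let $x,y$ be generators of $A,B$. By (7) with $X=p^{n-1}A$,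
$$\bar c=r\tfrac qp\,x\otimes y,\qquad p\nmid r .$$
Put $\alpha=x-1$, $\beta=y-1$. Then $\Delta_A=\alpha\mathbb Z[\alpha]/((1+\alpha)^q-1)\mathbb Z[\alpha]$, and similarly for $\Delta_B$. The group $F_4$ is spanned by the $\alpha^i\otimes\beta^j$ with $i,j\ge1$, $i+j\ge4$, and
$$\alpha\theta\equiv r\tfrac qp\,\alpha^2\otimes\beta\pmod{F_4}. \tag{9}$$

The first thing to try is the projection of Case 1, onto $(\Delta_A/\Delta_A^3)\otimes(\Delta_B/\Delta_B^2)$. For $p=2$ it fails. In that group $q(\alpha\otimes\beta)=\alpha\otimes q\beta=0$, because $q\beta\in\Delta_B^2$. On the other hand $q\alpha\equiv-\binom q2\alpha^2$ mod $\Delta_A^3$. So $\binom q2\alpha^2\otimes\beta=0$, and also $q\,\alpha^2\otimes\beta=0$. As $\binom q2=\frac q2(q-1)$ with $q-1$ odd, $\frac q2\alpha^2\otimes\beta=0$, and the image of $\alpha\theta$ is $0$. What rescues the case $p=2$ is not to separate the two bidegrees $(2,1)$ and $(1,2)$, and to let the test take values in $\mathbb Z/2q$.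

We define a homomorphism $\Phi$ on $\alpha\mathbb Z[\alpha]\otimes\beta\mathbb Z[\beta]$ and check that it kills the relations, which are spanned by
$$\alpha^i\big((1+\alpha)^q-1\big)\otimes\beta^j\ (i\ge0,j\ge1),\qquad \alpha^i\otimes\beta^j\big((1+\beta)^q-1\big)\ (i\ge1,j\ge0).$$

*$p$ odd.* Let $\Phi(\alpha^2\otimes\beta)=1\in\mathbb Z/q$, and let all other monomials go to $0$. On a relation of the first kind the value is the coefficient of $\alpha^2\otimes\beta$: it is $\binom q2$ for $(i,j)=(0,1)$, $q$ for $(i,j)=(1,1)$, and $0$ otherwise. On one of the second kind it is $q$ for $(i,j)=(2,0)$ and $0$ otherwise. Since $q$ is odd, $q\mid\binom q2$, so all values vanish in $\mathbb Z/q$.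

*$p=2$.* Let $\Phi(\alpha\otimes\beta)=1$, $\Phi(\alpha^2\otimes\beta)=\Phi(\alpha\otimes\beta^2)=2$ in $\mathbb Z/2q$, and let all other monomials go to $0$. On relations of the first kind:

* $(i,j)=(0,1)$: the value is $q+2\binom q2=q^2\equiv0$ mod $2q$, since $q$ is even;
* $(i,j)=(1,1)$: the value comes from $q\,\alpha^2\otimes\beta$ and is $2q\equiv0$;
* $(i,j)=(0,2)$: the value comes from $q\,\alpha\otimes\beta^2$ and is $2q\equiv0$;
* otherwise every monomial $\alpha^{i'}\otimes\beta^{j}$ that occurs has $i'+j\ge4$, and the value is $0$.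

The second kind is symmetric.

In both cases $\Phi$ is defined on $\Delta_A\otimes\Delta_B$ and kills $F_4$. By (9), $\Phi(\alpha\theta)=r\frac qp\neq0$ in $\mathbb Z/q$ for $p$ odd, and $\Phi(\alpha\theta)=2r\frac q2=rq\ne0$ in $\mathbb Z/2q$ for $p=2$. So $\alpha\theta\notin F_4$, against (8). All cases are contradictory, which proves Proposition 6, and with it Theorem 2. $\square$

## 5. Class three and beyond: obstructing elements from twisted $p$-power relations

For $k=2$ the condition $c\notin\gamma_3(\Gamma)$ was visible in the layer $G^{ab}\otimes K^{ab}$, and so we could replace $G$ and $K$ by abelian groups. For $k\ge3$ an obstructing $c$ may lie in $\gamma_3(\Gamma)$, and then abelianizing $G$ and $K$ loses it. Whether such a $c$ lies in $\gamma_{k+1}(\Gamma)$ depends on relations in $G$ and $K$ which say that certain powers of generators lie deep in the lower central series. We use such relations to build an obstruction.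

Here is the mechanism, in additive language. Suppose $\xi\in G$, $\eta\in K$, and $c=p^6[\xi,\eta]$. Suppose $p^3\xi+p^2\omega\in\gamma_{k-1}(G)$, where $\omega$ has small order. In $[c,\xi]=[[p^3\xi,\eta],p^3\xi]$ there are two places where a $p^3\xi$ can be replaced by a deep element, while in $c$ there is only one. So $[c,\xi]$ can fall one level deeper than expected. The correction terms $p^2\omega$ (and a similar one on the side of $K$) are there to keep $c$ itself out of $\gamma_{k+1}(\Gamma)$.

Fix $k\ge3$ and a prime $p>k+1$.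

### 5.1. Rings realizing the relations

Let $X$ be a finite abelian $p$-group with $p^7X=0$, let $u_1,\dots,u_r\in X$ with $p^5u_i=0$, and let $\ell\ge2$. Let $S_{\ell+1}$ be the ring of strictly upper triangular $(\ell+1)\times(\ell+1)$ matrices over $\mathbb Z/p^5$, with matrix units $e_{jl}$. Regard $X$ as a ring with zero multiplication, and put
$$N(X;u_1,\dots,u_r;\ell)=\Big(S_{\ell+1}^{(1)}\oplus\dots\oplus S_{\ell+1}^{(r)}\oplus X\Big)\Big/\big\langle e^{(i)}_{1,\ell+1}-u_i:1\le i\le r\big\rangle .$$
The elements $e^{(i)}_{1,\ell+1}-u_i$ annihilate everything on both sides, so their additive span is an ideal and this is a ring. Let $S$ be the span of the $e^{(i)}_{jl}$ with $(j,l)\neq(1,\ell+1)$. Sending $e^{(i)}_{1,\ell+1}\mapsto u_i$ and fixing $S$ and $X$ is well defined since $p^5u_i=0$, and its kernel is exactly the span that we divide by. So additively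
$$N(X;u_1,\dots,u_r;\ell)=X\oplus S .$$
For example, for $\ell=2$ and one element $u$, the ring is $X\oplus(\mathbb Z/p^5)e_{12}\oplus(\mathbb Z/p^5)e_{23}$, and the only nonzero product of generators is $e_{12}e_{23}=u$.

Write $N$ for this ring. We need four properties.

* $p^7N=0$, $XN=NX=0$, $N^{\ell+1}=0$, and $N^i\subseteq S+\langle u_1,\dots,u_r\rangle$ for $i\ge2$. All are immediate; for the last, $X$ contributes nothing to products.
* $1+N$ is a finite $p$-group, as $N$ is nilpotent of $p$-power order. It is generated by $1+X$ and the elements $\varepsilon=1+e^{(i)}_{j,j+1}$. Indeed the summands $S^{(i)}_{\ell+1}$ and $X$ annihilate each other, so $1+N$ is a quotient of the direct product of $1+X$ and $r$ copies of the unitriangular group over $\mathbb Z/p^5$, which is generated by elementary matrices on the superdiagonal. As $(e_{j,j+1})^2=0$, we have $\varepsilon^m=1+m\,e_{j,j+1}^{(i)}$, and $\varepsilon^{p^5}=1$.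
* $(1+a)(1+b)=1+a+b$ for $a,b\in X$.
* $1+u_i\in\gamma_\ell(1+N)$. Indeed $[1+e_{1j},1+e_{j,j+1}]=1+e_{1,j+1}$ for $j\ge2$: the general identity behind (3) gives $(1-e_{1j})(1-e_{j,j+1})e_{1,j+1}=e_{1,j+1}$. So $1+u_i=1+e^{(i)}_{1,\ell+1}=[1+e^{(i)}_{12},1+e^{(i)}_{23},\dots,1+e^{(i)}_{\ell,\ell+1}]$.

Now let $X=\langle x\rangle\oplus\langle w\rangle$ and $Y=\langle y\rangle\oplus\langle t\rangle$, both isomorphic to $\mathbb Z/p^7\oplus\mathbb Z/p^4$, and put
$$u=p^3x+p^2w\in X,\qquad v=p^2y-t\in Y,\qquad z=p^4y\in Y .$$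
All three are killed by $p^5$. Let
$$N:=N(X;u;k-1),\qquad M:=N(Y;v,z;k-1),\qquad L:=N(X;u;2).$$
(Here $k-1\ge2$.) So $N^k=M^k=0$ and $L^3=0$. Write $x',w',u'$ for the elements $x,w,u$ of $L$.

Finally, let $f:X\times Y\to\mathbb Z/p^7$ be the bilinear map with $f(x,y)=1$, $f(w,t)=p^3$, $f(x,t)=f(w,y)=0$. It is well defined because $p^4\cdot p^3=0$ in $\mathbb Z/p^7$. It satisfies
$$f(u,v)=p^3\cdot p^2-p^2\cdot p^3=0,\qquad f(u,z)=p^3\cdot p^4=0. \tag{10}$$

### 5.2. Why $1+N$ and $1+M$ are not yet good enough

One would like to take $G=1+N$ and $K=1+M$. But these groups are not capable. Suppose $1+N\cong H/Z(H)$, and let $h\in H$ lift $1+x$. Since $XN=NX=0$, the element $1+x$ is central in $1+N$. So $[h,g]\in Z(H)$ for all $g\in H$, and hence $[h^n,g]=[h,g]^n=[h,g^n]$. If $g$ lifts some $\varepsilon$, then $g^{p^5}\in Z(H)$, so $[h^{p^5},g]=1$. If $g$ lifts $1+w$, then $g^{p^4}\in Z(H)$, so again $[h^{p^5},g]=1$. Finally $h$ commutes with $h$. These elements and $Z(H)$ generate $H$, so $h^{p^5}\in Z(H)$. That would give $(1+x)^{p^5}=1$,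 whereas $(1+x)^{p^5}=1+p^5x\ne1$. The same proof works for $1+M$, with $y,t$ in place of $x,w$.

The reason is that $1+x$ has order $p^7$, but no partner of large enough order with which its lift could have a nontrivial commutator. So we add a partner: the element $1+x'$ of order $p^7$. It must not destroy the centrality of $c$, so it must satisfy the same kind of relation as $x$. That is the role of the ring $L$.

### 5.3. The capable groups $G$ and $K$

Let $R\in\{N,M\}$. Apply Section 3 to the pair $(R,L)$ with $U=1+R$, $U'=1+L$, and let $H_R=\rho(U*U')$.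

**Step 1: $H_R$ is a finite $p$-group of class at most $k+1$.** We have $J_{k+2}=0$: the diagonal entries vanish since $R^k=0=L^3$, and in $V_{k+2}$ a nonzero term $R^i\otimes L^j$ would need $j\le2$, hence $i\ge k$, which is impossible. By (2), $\gamma_{k+2}(H_R)=1$. Also $H_R\subseteq1+J_1$ is finite, because $R$, $L$ and $V_1=(\mathbb Z\oplus R)\otimes L$ are finite. It is nilpotent and generated by elements of $p$-power order, so it is a $p$-group.

**Step 2: the center does not reach $1+R$.**

**Lemma 7.** $Z(H_R)$ lies in the kernel of $H_R\to1+R$, $(g,\mu,g')\mapsto g$.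

**Proof.** Let $(g,\mu,g')\in Z(H_R)$; here $\mu\in V_1=(\mathbb Z\oplus R)\otimes L$. We compare the two products with $\rho(1+x')=(1,-1\otimes x',1+x')$. Since $Lx'=0$, we have $\mu x'=0$, and since $x'L=0$, we have $x'g'=x'$. So
$$(g,\mu,g')\,\rho(1+x')=(g,\ \mu-g\otimes x',\ \cdot\,),\qquad \rho(1+x')\,(g,\mu,g')=(g,\ \mu-1\otimes x',\ \cdot\,).$$
Hence $(g-1)\otimes x'=0$. Now $g-1\in R$, the group $\langle x'\rangle\cong\mathbb Z/p^7$ is an additive direct summand of $\mathbb Z\oplus L$, and $R\otimes\mathbb Z/p^7\cong R$ via $a\otimes x'\mapsto a$, because $p^7R=0$. So $g=1$. $\square$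

**Step 3: definition and relations.** Put
$$G:=H_N/Z(H_N),\qquad K:=H_M/Z(H_M).$$
These are capable finite $p$-groups in $\mathfrak N_k$. By Lemma 7 there are surjections $G\to1+N$ and $K\to1+M$ under which the image of $\rho(1+a)$ goes to $1+a$ for $a\in N$, respectively $a\in M$.

Denote by $\xi,\omega,\xi',\omega'\in G$ the images of $\rho(1+x),\rho(1+w),\rho(1+x'),\rho(1+w')$, and by $\eta,\tau,\xi'',\omega''\in K$ the images of $\rho(1+y),\rho(1+t),\rho(1+x'),\rho(1+w')$. By 5.1, $\Gamma=G*K$ is generated by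
$$\xi,\ \omega,\ \xi',\ \omega',\ \eta,\ \tau,\ \xi'',\ \omega''$$
and finitely many elements $\varepsilon$ with $\varepsilon^{p^5}=1$. Since $\rho$ is a homomorphism on each factor, 5.1 gives:

* $\xi,\omega$ commute, $\omega^{p^4}=1$, and $\upsilon:=\xi^{p^3}\omega^{p^2}$ (the image of $\rho(1+u)$) lies in $\gamma_{k-1}(G)$;
* for $(\hat\xi,\hat\omega)\in\{(\xi',\omega'),(\xi'',\omega'')\}$: $\hat\xi,\hat\omega$ commute, $\hat\omega^{p^4}=1$, and $\hat\upsilon:=\hat\xi^{p^3}\hat\omega^{p^2}$ (the image of $\rho(1+u')$) lies in $\gamma_2(\Gamma)$;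
* $\eta,\tau$ commute, $\tau^{p^4}=1$, and $\nu:=\eta^{p^2}\tau^{-1}$, $\zeta:=\eta^{p^4}$ (the images of $\rho(1+v)$, $\rho(1+z)$) lie in $\gamma_{k-1}(K)$.

### 5.4. The Lazard correspondence

To compute with sums and multiples as in the heuristic above we use the Lazard correspondence (M. Lazard, 1954; see E. I. Khukhro, *$p$-Automorphisms of Finite $p$-Groups*, Ch. 10). Every finite $p$-group $W$ of class less than $p$ carries a Lie ring structure $(W,+,[\,,]_L)$, given by the inverse Baker–Campbell–Hausdorff formulas, such that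

* group homomorphisms are Lie ring homomorphisms;
* $ab=ba$ if and only if $[a,b]_L=0$, and then $ab=a+b$; so $a^n=na$, and $1$ is the zero element;
* $\gamma_i(W)$ is the same for both structures;
* if $\langle a,b\rangle$ has class at most 2, then $[a,b]_L=[a,b]$.

For instance, for $W$ of class 2 and $p$ odd, $a+b=ab[a,b]^{-1/2}$ and $[a,b]_L=[a,b]$. The sum is commutative since $ab=ba[a,b]$ gives $ab[a,b]^{-1/2}=ba[a,b]^{1/2}=ba[b,a]^{-1/2}$.

The group $Q=\Gamma/\gamma_{k+2}(\Gamma)$ is nilpotent and generated by finitely many elements of $p$-power order, so it is a finite $p$-group; its class is at most $k+1<p$. We work in its Lie ring, drop the subscript $L$, and denote elements of $\Gamma$ and their images in $Q$ by the same letter. Put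
$$c=p^6[\xi,\eta]\in Q .$$
How deep is $c$? As $\upsilon=p^3\xi+p^2\omega$ and $p^4\omega=0$, we have $[\upsilon,p^3\eta]=p^6[\xi,\eta]+p^5[\omega,\eta]=c$, so $c\in\gamma_k(Q)$. Every $[c,g]$ therefore lies in $\gamma_{k+1}(Q)$ automatically; centrality requires one level more.

### 5.5. The element $c$ is central in $Q$ and comes from $[G,K]$

**Step 1: $c$ is central.** An element commutes with $c$ in the group exactly when its Lie bracket with $c$ is $0$, and the group centralizer of $c$ is a subgroup. So it suffices to check $[c,g]=p^6[[\xi,\eta],g]=0$ for the group generators $g$ of $Q$.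

*Generators of small order.* For $g=\varepsilon,\omega,\omega',\omega'',\tau$ we have $p^6g=0$, so $[c,g]=[[\xi,\eta],p^6g]=0$.

*The generators $\hat\xi\in\{\xi,\xi',\xi''\}$.* Let $\hat\omega,\hat\upsilon$ be the corresponding elements, with $\hat\omega=\omega$, $\hat\upsilon=\upsilon$ if $\hat\xi=\xi$. Then $\upsilon=p^3\xi+p^2\omega$ and $\hat\upsilon=p^3\hat\xi+p^2\hat\omega$, so
$$[[\upsilon,\eta],\hat\upsilon]=p^6[[\xi,\eta],\hat\xi]+p^5[[\xi,\eta],\hat\omega]+p^5[[\omega,\eta],\hat\xi]+p^4[[\omega,\eta],\hat\omega]=[c,\hat\xi],$$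
because $p^4\omega=p^4\hat\omega=0$. On the left, $\upsilon\in\gamma_{k-1}(Q)$ and $\hat\upsilon\in\gamma_2(Q)$ (for $\hat\xi=\xi$ use $\gamma_{k-1}\subseteq\gamma_2$, as $k\ge3$). So the left side lies in $\gamma_{(k-1)+1+2}(Q)=\gamma_{k+2}(Q)=0$.

*The generator $\eta$.* As $\zeta=p^4\eta$, $\nu=p^2\eta-\tau$ and $p^4\tau=0$,
$$[[\xi,\zeta],\nu]=p^6[[\xi,\eta],\eta]-p^4[[\xi,\eta],\tau]=[c,\eta].$$
The left side lies in $\gamma_{1+2(k-1)}(Q)=\gamma_{2k-1}(Q)=0$, because $2k-1\ge k+2$. This is again where $k\ge3$ is needed.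

**Step 2: $c$ comes from $D$.** The homomorphism $Q\to G\times K$ is a Lie homomorphism between finite $p$-groups of class less than $p$, and the images of $\xi$ and $\eta$ commute, so $c\mapsto0$. Since $\gamma_{k+2}(\Gamma)\subseteq D$, any $\hat c\in\Gamma$ lifting $c$ lies in $D$. By Step 1, $[\hat c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$.

### 5.6. The element $\hat c$ is not in $\gamma_{k+1}(\Gamma)$

**Step 1: a test group.** *Purpose: a group of class at most $k$ in which the image of $c$ can be computed.* Apply Section 3 to the pair $(N,M)$ with $U=1+N$, $U'=1+M$. Since $N^k=0=M^k$, we have $J_n=0$ for $n\ge2k-1$: a term $N^i\otimes M^j$ with $i+j\ge2k-1$ has $i\ge k$ or $j\ge k$. So $J_1$ is a nilpotent ring. It is finite of $p$-power order, as $N$, $M$ and $V_1=(\mathbb Z\oplus N)\otimes M$ are. So $1+J_1$ is a finite $p$-group, and $1+J_{k+1}$ is a normal subgroup, because $J_{k+1}$ is an ideal of $J_1$. By Lemma 5 with $\mathcal U=1+J_1$, the group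
$$W=(1+J_1)/(1+J_{k+1})$$
is a finite $p$-group of class at most $k<p$. The composite
$$\Gamma=G*K\to(1+N)*(1+M)\xrightarrow{\ \rho\ }1+J_1\to W$$
kills $\gamma_{k+1}(\Gamma)$, so it induces a homomorphism $Q\to W$, which is also a Lie homomorphism.

**Step 2: the image of $c$.** Under this map $\xi,\eta$ go to the classes of $\rho(1+x),\rho(1+y)$. Since $x^2=0$, $(1+x)^{-1}x=x$, and (4) gives $[\rho(1+x),\rho(1+y)]=1-(x\otimes y)E$. By (5) and $x^2=0=y^2$, this element commutes with $\rho(1+x)$ and $\rho(1+y)$. So the images of $\xi,\eta$ in $W$ generate a subgroup of class at most 2, their Lie bracket equals their group commutator, and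
$$c\longmapsto\big(1-(x\otimes y)E\big)^{p^6}=1-p^6(x\otimes y)E\in W .$$
If $\hat c\in\gamma_{k+1}(\Gamma)$, then this is trivial in $W$, so
$$p^6\,x\otimes y\in V_{k+1}=\sum_{\substack{i\ge0,\;j\ge1\\ i+j\ge k+1}}N^i\otimes M^j .$$

**Step 3: the form $f$ shows that this is false.** Extend $f$ to a homomorphism $(\mathbb Z\oplus N)\otimes M\to\mathbb Z/p^7$ by $0$ on $1\otimes M$ and on all terms involving the summand $S$ of $N=X\oplus S$ or the summand $S$ of $M=Y\oplus S$. We claim $f(V_{k+1})=0$. Since $N^k=0=M^k$, only terms with $i,j\le k-1$ are nonzero, and then $i+j\ge k+1$ forces $i,j\ge2$. For such $i,j$ we have $N^i\subseteq S+\langle u\rangle$ and $M^j\subseteq S+\langle v,z\rangle$ by 5.1. By (10), $f(u,v)=f(u,z)=0$, so $f$ vanishes on $N^i\otimes M^j$.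

But $f(p^6\,x\otimes y)=p^6\neq0$ in $\mathbb Z/p^7$. So $p^6\,x\otimes y\notin V_{k+1}$, and hence $\hat c\notin\gamma_{k+1}(\Gamma)$.

**Step 4: conclusion of the proof of Theorem 3.** We have $\hat c\in D\setminus\gamma_{k+1}(\Gamma)$ and $[\hat c,\Gamma]\subseteq\gamma_{k+2}(\Gamma)$. By Proposition 4(i), $G\amalg^{\mathfrak N_k}K$ is not capable, although $G,K\in\mathfrak N_k$ are capable finite $p$-groups. $\square$
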